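
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{definition}
\newtheorem{example}[lemma]{Example}
\newtheorem{remark}[lemma]{Remark}


\title{Strong continuity at the origin of semigroups induced by homomorphisms of weighted convolution algebras}

\begin{abstract}
A non-zero continuous homomorphism $\Phi:L^1(\omega_1)\to L^1(\omega_2)$ between weighted convolution algebras on $[0,\infty)$ extends to the measure algebras and sends the point masses $\delta_t$ to a convolution semigroup $(\nu^t)$ in $M(\omega_2)$, which is weak$^*$ continuous. We show that $(\nu^t)$ need not be strongly continuous at $t=0$, even for $\omega_1=\omega_2\equiv1$; the example is built from the fractional powers of $\delta_0-\delta_1$. We then show that strong continuity holds when $\liminf_{t\to0+}$ of the norm of $g\mapsto\nu^t*g$ is less than $2$, and that $2$ is sharp. We reduce strong continuity to convergence in a weaker norm that sees only the growth of $\omega_2$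 at infinity, characterize it spectrally for weights of exponential type, and obtain a dichotomy for regularly behaved $\omega_2$.
\end{abstract}


\section{The question and the results}

\subsection*{Setting}
Let $\mathbb R^+=[0,\infty)$. An \emph{algebra weight} is a positive Borel function $\omega$ on $\mathbb R^+$ that is right continuous, is bounded on compact sets together with $1/\omega$, and satisfies $\omega(s+t)\le\omega(s)\omega(t)$ for all $s,t\in\mathbb R^+$. In particular $\omega(0)\le\omega(0)^2$, so $\omega(0)\ge1$. For an algebra weight $\omega$, let $L^1(\omega)$ be the Banach space of (equivalence classes of) measurable $f$ on $\mathbb R^+$ with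
\[
\|f\|_\omega=\int_0^\infty|f(t)|\,\omega(t)\,dt<\infty ,
\]
and let $M(\omega)$ be the space of locally finite (complex) Borel measures $\mu$ on $\mathbb R^+$ with $\|\mu\|_\omega=\int\omega\,d|\mu|<\infty$. Both are Banach algebras under convolution; $M(\omega)$ contains the point masses $\delta_t$, and $L^1(\omega)$ is a closed ideal in it, so that $\|\mu*f\|_\omega\le\|\mu\|_\omega\|f\|_\omega$. For $\omega\equiv1$ we write $L^1(\mathbb R^+)$ and $M(\mathbb R^+)$.

Let $C_0(1/\omega)$ be the space of continuous $h$ on $\mathbb R^+$ for which $h/\omega$ vanishes at infinity, with norm $\sup|h|/\omega$. Then $M(\omega)$ is the dual of $C_0(1/\omega)$ via $\langle h,\mu\rangle=\int h\,d\mu$; weak$^*$ convergence in $M(\omega)$ refers to this duality. A second notion of convergence comes from the action on $L^1(\omega)$: a net $(\mu_\beta)$ converges to $\mu$ \emph{strongly} in $M(\omega)$ if $\mu_\beta*f\to\mu*f$ in norm for every $f\in L^1(\omega)$.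

Let $\omega_1,\omega_2$ be algebra weights and let $\Phi:L^1(\omega_1)\to L^1(\omega_2)$ be a non-zero continuous homomorphism. We use the following known facts, recalled in \cite{Pedersen}. The map $\Phi$ has a unique extension to a continuous homomorphism $\widetilde\Phi:M(\omega_1)\to M(\omega_2)$, and (Grabiner) $\widetilde\Phi$ is automatically weak$^*$ continuous. Put
\[
\nu^t=\widetilde\Phi(\delta_t)\qquad(t\ge0).
\]
Then $\nu^s*\nu^t=\nu^{s+t}$, and $\nu^t\to\nu^0$ weak$^*$ as $t\to0+$. Pedersen \cite{Pedersen} records that it is not known whether this convergence is always strong.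

\medskip
\noindent\textbf{Question.} \emph{Is $(\nu^t)$ always strongly continuous at $t=0$, that is, does $\nu^t*g\to\nu^0*g$ in $L^1(\omega_2)$ as $t\to0+$ for every $g\in L^1(\omega_2)$?}

\subsection*{What to expect}
If $\Phi$ is the identity, then $\nu^t=\delta_t$, and the question asks for the continuity of translation in $L^1(\omega)$. In general $\Phi$ is recovered from the semigroup by $\Phi(f)=\int_0^\infty f(t)\nu^t\,dt$ in the weak$^*$ sense. Indeed, as $\widetilde\Phi$ is weak$^*$ continuous, it is the adjoint of a bounded map $T:C_0(1/\omega_2)\to C_0(1/\omega_1)$; then $(Th)(t)=\langle Th,\delta_t\rangle=\langle h,\nu^t\rangle$, so $\langle h,\Phi(f)\rangle=\langle Th,f\rangle=\int f(t)\langle h,\nu^t\rangle\,dt$. The question is thus whether the semigroup behind a homomorphism is as continuous as possible.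

Several facts point to the answer yes. The semigroup is strongly right continuous at every $s>0$ (Lemma~\ref{lem:positive}); $\nu^t*g\to g$ in norm on every bounded interval (Lemma~\ref{lem:local}); and for $\omega_1=\omega_2\equiv1$ strong continuity does hold if all $\nu^t$ are positive measures (Example~\ref{ex:positive}). But for signed measures nothing said so far prevents mass from escaping to infinity. Without the semigroup law escape is easy: $\mu_n=\delta_0-\frac1n1_{[0,n]}\,dx$ tends to $\delta_0$ weak$^*$ in $M(\mathbb R^+)$, but $\mu_n$ has total mass $0$, so $\int\mu_n*g=0$ for all $g$, and $\mu_n*g\not\to g$ when $\int g\ne0$. The real question is whether a semigroup coming from a homomorphism can do the same. It can.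

\begin{theorem}\label{thm:A}
There is a non-zero continuous homomorphism $\Phi:L^1(\mathbb R^+)\to L^1(\mathbb R^+)$ with $\|\Phi\|\le2$ such that $\nu^t(\mathbb R^+)=0$ for every $t>0$, while $\nu^0=\delta_0$. Consequently
\[
\|\nu^t*g-\nu^0*g\|_1\ge\Big|\int_0^\infty g\Big|\qquad(t>0,\ g\in L^1(\mathbb R^+)),
\]
and $(\nu^t)$ is not strongly continuous at $0$. Moreover $\|\nu^t\|=2^{1-t}$ for $0<t\le1$.
\end{theorem}

So the answer is no. The other results say when escape of mass is impossible. Here $\omega_1,\omega_2$ and $\Phi\ne0$ are arbitrary unless restricted, and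
\[
\Omega(y)=\limsup_{x\to\infty}\frac{\omega_2(x+y)}{\omega_2(x)}\le\omega_2(y)\qquad(y\ge0).
\]
This function measures the cost of a translation by $y$ performed far out. It will turn out that, once mass has escaped, only $\Omega$ matters.

\begin{theorem}[the constant $2$]\label{thm:B}
Let $N(t)$ be the norm of the operator $g\mapsto\nu^t*g$ on $L^1(\omega_2)$. If $\liminf_{t\to0+}N(t)<2$, then $(\nu^t)$ is strongly continuous at $0$. In particular this holds if $\|\Phi\|\,\omega_1(0)<2$. In both statements $<2$ cannot be replaced by $\le2$.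
\end{theorem}

\begin{theorem}[reduction to $\Omega$]\label{thm:C}
The semigroup $(\nu^t)$ is strongly continuous at $0$ if and only if
\[
\int_0^\infty\Omega\,|\nu^t*g-g|\,dx\to0\quad(t\to0+)\qquad\text{for all }g\in L^1(\omega_2).
\]
In particular, if $\Omega(y)/\omega_2(y)\to0$ as $y\to\infty$, then $(\nu^t)$ is strongly continuous at $0$ for every non-zero continuous homomorphism $\Phi$ from any $L^1(\omega_1)$ into $L^1(\omega_2)$.
\end{theorem}

\begin{theorem}[spectral characterization]\label{thm:D}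
Suppose that $c\in\mathbb R$, $b,C>0$, and that $\omega_2(x)\ge b\,e^{cx}$ and $\Omega(x)\le C\,e^{cx}$ for all $x\ge0$. Then $(\nu^t)$ is strongly continuous at $0$ if and only if
\[
\int_{\mathbb R^+}e^{(c+iy)x}\,d\nu^1(x)\ne0\qquad\text{for all }y\in\mathbb R .
\]
\end{theorem}

We write $\omega_2\asymp e^{cx}$ if $\omega_2(x)/e^{cx}$ is bounded above and bounded away from $0$; Theorem~\ref{thm:D} applies to such weights. Recall that, by submultiplicativity and boundedness on compact sets, $\lim_{t\to\infty}\omega(t)^{1/t}$ exists for every algebra weight and equals $\inf_{t>0}\omega(t)^{1/t}$; $\omega$ is \emph{radical} if this limit is $0$.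

\begin{theorem}[dichotomy]\label{thm:E}
\textup{(a)} Let $\omega_2\asymp e^{cx}$ for some $c\in\mathbb R$. For every non-radical $\omega_1$ there is a non-zero continuous homomorphism $\Phi:L^1(\omega_1)\to L^1(\omega_2)$ for which strong continuity at $0$ fails. For radical $\omega_1$ there is no non-zero continuous homomorphism $L^1(\omega_1)\to L^1(\omega_2)$.

\textup{(b)} Suppose that $\kappa(y)=\lim_{x\to\infty}\omega_2(x+y)/\omega_2(x)$ exists for all $y>0$. Then either $\kappa\equiv0$ on $(0,\infty)$, or $\kappa(y)=e^{cy}$ for some $c\in\mathbb R$. Strong continuity at $0$ holds for all $\Phi$ into $L^1(\omega_2)$ if $\kappa\equiv0$, or if $\kappa(y)=e^{cy}$ and $e^{-cx}\omega_2(x)\to\infty$ as $x\to\infty$. It fails for some $\Phi$ if $\kappa(y)=e^{cy}$ and $e^{-cx}\omega_2(x)$ is bounded.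
\end{theorem}

Thus strong continuity can fail for $\omega_2\equiv1$ but never for $\omega_2=(1+x)^\alpha$ with $\alpha>0$. Our results do not decide which of the remaining weights admit a counterexample, for instance radical weights $\omega_2$ with $\Omega/\omega_2\not\to0$, or weights with $\kappa(y)=e^{cy}$ for which $e^{-cx}\omega_2(x)$ is unbounded but does not tend to $\infty$.

Theorem~\ref{thm:A} is proved in Section~\ref{sec:counter}. Section~\ref{sec:prelim} collects what weak$^*$ continuity gives in general, and Theorems~\ref{thm:B}--\ref{thm:E} are proved in Sections~\ref{sec:two}--\ref{sec:dich}.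

\section{A homomorphism whose semigroup loses mass}\label{sec:counter}

\subsection*{The mechanism in $\ell^1$}
For $t\ge0$ and $|w|<1$ write
\[
(1-w)^t=\sum_{k\ge0}\beta_k(t)w^k,\qquad \beta_k(t)=(-1)^k\binom tk ,
\]
with the principal power. The measures $\tau^t=\sum_k\beta_k(t)\delta_k$ are the fractional powers of $\tau^1=\delta_0-\delta_1$. For example
\[
\tau^{1/2}=\delta_0-\tfrac12\delta_1-\tfrac18\delta_2-\tfrac1{16}\delta_3-\tfrac5{128}\delta_4-\cdots .
\]
Here is all that we need about the coefficients.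

\begin{lemma}\label{lem:beta}
\textup{(i)} $\sum_{k+l=m}\beta_k(s)\beta_l(t)=\beta_m(s+t)$ for $s,t\ge0$ and $m\ge0$.

\textup{(ii)} Let $0<t\le1$. For $k\ge1$ the number $c_k(t)=-\beta_k(t)$ satisfies
\[
c_k(t)=\frac tk\prod_{j=1}^{k-1}\Big(1-\frac tj\Big),\qquad 0\le c_k(t)\le\frac tk,
\]
and $\sum_{k\ge1}c_k(t)=1$. Hence $\sum_{k\ge0}|\beta_k(t)|=2$ and $\sum_{k\ge0}\beta_k(t)=0$.

\textup{(iii)} $\sum_{k\ge0}|\beta_k(t)|\le2^{t+1}$ for all $t\ge0$, and $\sum_{k\ge0}\beta_k(t)=0$ for all $t>0$.
\end{lemma}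

\begin{proof}
(i) Compare coefficients in $(1-w)^s(1-w)^t=(1-w)^{s+t}$.

(ii) We have $\binom tk=\frac1{k!}\,t(t-1)\cdots(t-k+1)=\frac{(-1)^{k-1}}{k!}\,t(1-t)(2-t)\cdots(k-1-t)$, which gives the formula for $c_k(t)=-(-1)^k\binom tk$. The factors $1-t/j$ lie in $[0,1]$ since $0<t\le1$, so $0\le c_k(t)\le t/k$. In $\sum_{k\ge1}c_k(t)w^k=1-(1-w)^t$ let $w\to1-$. The terms are non-negative, so monotone convergence gives $\sum_{k\ge1}c_k(t)=1$. The rest follows from $\beta_0(t)=1$.

(iii) For $t=0$ we have $\beta_0(0)=1$ and $\beta_k(0)=0$ for $k\ge1$, and $0<t\le1$ is (ii). For $t>1$ let $n=\lceil t\rceil$. By (i), the sequence $(\beta_k(t))_k$ is the $n$-fold Cauchy product of $(\beta_k(t/n))_k$ with itself. By (ii), the latter has $\ell^1$-norm $2$ and sum $0$. So the former has $\ell^1$-norm at most $2^n\le2^{t+1}$ and, by absolute convergence, sum $0^n=0$.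
\end{proof}

By (i) and (iii) the $\tau^t$ form a semigroup in $M(\mathbb R^+)$, and for $0<t\le1$ we have $\tau^t=\delta_0-\rho_t$, where $\rho_t=\sum_{k\ge1}c_k(t)\delta_k$ is a probability measure. As $t\to0+$ this probability escapes to infinity: by (ii),
\[
\rho_t(\{1,\dots,n\})\le t\sum_{k=1}^n\frac1k\le t(1+\log n),
\]
so at least half of the mass of $\rho_t$ lies beyond $n$ whenever $n\le e^{1/(2t)-1}$, and for fixed $n$ the part of $\rho_t$ on $\{1,\dots,n\}$ tends to $0$. Hence $\tau^t\to\delta_0$ weak$^*$ in $M(\mathbb R^+)$, while $\tau^t(\mathbb R^+)=0$ for all $t>0$. Mass $-1$ has run away, and strong continuity at $0$ fails just as for the sequence $(\mu_n)$ above.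

\subsection*{From the semigroup to a homomorphism of $L^1(\mathbb R^+)$}
Two things prevent $f\mapsto\int f(t)\tau^t\,dt$ from being a bounded map of $L^1(\mathbb R^+)$ into itself. The norms $\|\tau^t\|$ grow ($\|\tau^n\|=2^n$ for integers $n$), and the values of the integral are carried by the integers. Multiplying by the semigroups $2^{-t}$ and $\delta_t$ cures both: the first makes the norms bounded, and the second spreads the atoms out as $t$ varies. We therefore aim at
\[
\nu^t=2^{-t}\,\delta_t*\tau^t=\sum_{k\ge0}b_k(t)\,\delta_{t+k},\qquad b_k(t)=2^{-t}\beta_k(t).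
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:beta} and $2^{-s}2^{-t}=2^{-(s+t)}$,
\begin{equation}\label{eq:b}
\sum_{k+l=m}b_k(s)b_l(t)=b_m(s+t),\qquad\sum_{k\ge0}|b_k(t)|\le2\qquad(s,t\ge0).
\end{equation}
Each $b_k$ is continuous and bounded. For $\mu\in M(\mathbb R^+)$ let $b_k\mu$ be the measure with density $b_k$ with respect to $\mu$, and put
\[
\Psi(\mu)=\sum_{k\ge0}\delta_k*(b_k\mu).
\]
Since $\sum_k\|b_k\mu\|=\int\sum_k|b_k|\,d|\mu|\le2\|\mu\|$, the series converges absolutely in $M(\mathbb R^+)$, and $\Psi$ is linear with $\|\Psi\|\le2$.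

The map $\Psi$ is multiplicative. Let $\mu,\lambda\in M(\mathbb R^+)$. By absolute convergence,
\[
\Psi(\mu)*\Psi(\lambda)=\sum_{m\ge0}\delta_m*\sum_{k+l=m}(b_k\mu)*(b_l\lambda).
\]
For a bounded Borel function $\varphi$, \eqref{eq:b} shows that the integral of $\varphi$ against the inner sum is
\[
\iint\varphi(s+t)\sum_{k+l=m}b_k(s)b_l(t)\,d\mu(s)\,d\lambda(t)=\iint\varphi(s+t)\,b_m(s+t)\,d\mu(s)\,d\lambda(t)=\int\varphi\,b_m\,d(\mu*\lambda).
\]
So the inner sum is $b_m(\mu*\lambda)$, and $\Psi(\mu)*\Psi(\lambda)=\Psi(\mu*\lambda)$.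

If $f\in L^1(\mathbb R^+)$, then every term $\delta_k*(b_kf)$ lies in the closed subspace $L^1(\mathbb R^+)$, and hence so does $\Psi(f)$. Let $\Phi$ be the restriction of $\Psi$ to $L^1(\mathbb R^+)$; explicitly,
\[
\Phi(f)(x)=\sum_{0\le k\le x}(-1)^k\binom{x-k}k\,2^{-(x-k)}f(x-k).
\]
This is a homomorphism into $L^1(\mathbb R^+)$ with $\|\Phi\|\le2$. It is non-zero: for $f=1_{[0,1]}$ and $0\le x<1$ only $k=0$ contributes, so $\Phi(f)(x)=2^{-x}$. Since $\Psi$ is a continuous homomorphism $M(\mathbb R^+)\to M(\mathbb R^+)$ extending $\Phi$, uniqueness of the extension gives $\widetilde\Phi=\Psi$. Hence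
\[
\widetilde\Phi(\delta_t)=\sum_{k\ge0}b_k(t)\delta_{t+k}=\nu^t,\qquad\nu^0=\delta_0 .
\]

By Lemma~\ref{lem:beta}(iii), $\nu^t(\mathbb R^+)=2^{-t}\sum_k\beta_k(t)=0$ for $t>0$. Therefore $\int\nu^t*g=\nu^t(\mathbb R^+)\int g=0$ and
\[
\|\nu^t*g-\nu^0*g\|_1\ge\Big|\int_0^\infty(\nu^t*g-g)\Big|=\Big|\int_0^\infty g\Big|\qquad(t>0).
\]
If $\int g\ne0$, then $\nu^t*g\not\to\nu^0*g$. Finally, by Lemma~\ref{lem:beta}(ii), $\|\nu^t\|=2^{-t}\sum_k|\beta_k(t)|=2^{1-t}$ for $0<t\le1$.
\end{proof}

\begin{remark}
In terms of Laplace transforms $\hat\mu(z)=\int e^{-zx}\,d\mu(x)$, $\operatorname{Re}z>0$, we have $\hat\nu^t(z)=2^{-t}e^{-tz}(1-e^{-z})^t=e^{-ta(z)}$ with $a(z)=z+\log2-\operatorname{Log}(1-e^{-z})$. Integrating against $f(t)\,dt$ gives $\widehat{\Phi(f)}(z)=\hat f(a(z))$; here $\operatorname{Re}a(z)>\operatorname{Re}z$ because $|1-e^{-z}|<2$. For each fixed $z$ with $\operatorname{Re}z>0$, $e^{-ta(z)}\to1$ as $t\to0+$, in accordance with weak$^*$ continuity. The convergence is not uniform near $z=0$, nor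 near any other boundary point $z=2\pi in$, $n\in\mathbb Z$: at these points $1-e^{-z}$ vanishes and $\operatorname{Re}a(z)\to+\infty$. Theorem~\ref{thm:D} shows that, for the weights considered there, such zeros on the boundary line are the only obstruction.
\end{remark}

\section{What weak$^*$ continuity gives}\label{sec:prelim}

From now on $\omega_1,\omega_2$ and $\Phi\ne0$ are arbitrary, $\omega=\omega_2$, and $\|\cdot\|=\|\cdot\|_{\omega}$. Functions on $\mathbb R^+$ are extended by $0$ to $\mathbb R$, and $C_c((0,\infty))$ denotes the continuous functions with compact support in $(0,\infty)$. It is dense in $L^1(\omega)$, because $\omega\,dx$ is a locally finite measure.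

First, $\nu^0=\delta_0$. Indeed $(\nu^0-\delta_0)*\Phi(f)=\Phi(\delta_0*f)-\Phi(f)=0$ for all $f\in L^1(\omega_1)$, and $\Phi(f)\ne0$ for some $f$. Titchmarsh's convolution theorem says that $\mu*\lambda=0$ for locally finite measures on $\mathbb R^+$ only if $\mu=0$ or $\lambda=0$, so $\nu^0=\delta_0$. We write
\[
j_t=\delta_0-\nu^t .
\]
Strong continuity at $0$ means that $\|j_t*g\|\to0$ as $t\to0+$ for all $g\in L^1(\omega)$.

Next, $\|\nu^t\|\le\|\widetilde\Phi\|\,\omega_1(t)$ is locally bounded on $[0,\infty)$. The map $t\mapsto\delta_t$ is weak$^*$ continuous in $M(\omega_1)$, since elements of $C_0(1/\omega_1)$ are continuous functions. As $\widetilde\Phi$ is weak$^*$ continuous, $t\mapsto\nu^t$ is weak$^*$ continuous on $[0,\infty)$.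

The first lemma says that failure of strong continuity can only be due to mass at infinity.

\begin{lemma}\label{lem:local}
Let $g\in L^1(\omega)$ and $X<\infty$. The map $t\mapsto1_{[0,X]}\,(\nu^t*g)\in L^1(\omega)$ is norm continuous on $[0,\infty)$. In particular $\|1_{[0,X]}\,(j_t*g)\|\to0$ as $t\to0+$.
\end{lemma}

\begin{proof}
By density and local boundedness of $\|\nu^t\|$ we may take $g\in C_c((0,\infty))$. For fixed $x$, the function $y\mapsto g(x-y)$ on $\mathbb R^+$ is continuous with compact support (continuous because $g$ vanishes near $0$), so it belongs to $C_0(1/\omega)$. Hence $(\nu^t*g)(x)=\int g(x-y)\,d\nu^t(y)$ is continuous in $t$. For $x\in[0,X]$ it is bounded by $\|g\|_\infty\,|\nu^t|([0,X])\le\|g\|_\infty\,\|\nu^t\|\sup_{[0,X]}(1/\omega)$, uniformly for $t$ in compact sets. Since $\omega$ is bounded on $[0,X]$, dominated convergence proves the claim. For the last statement recall that $\nu^0=\delta_0$.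
\end{proof}

\begin{lemma}\label{lem:positive}
Let $s>0$ and $g\in L^1(\omega)$. Then $\nu^{s+t}*g\to\nu^s*g$ in norm as $t\to0+$.
\end{lemma}

\begin{proof}
Let $u(t)=\nu^t*g$. By Lemma~\ref{lem:local}, $u$ is the pointwise norm limit of the continuous functions $1_{[0,n]}u$, so it is strongly measurable; it is also locally bounded, hence locally Bochner integrable. Let $K=\sup_{0\le r\le s}\|\nu^r\|$. For $0<r<s/2$ we have $u(s+t)-u(s)=\nu^r*\big(u(s+t-r)-u(s-r)\big)$. Averaging the resulting estimate over $r$,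
\[
\|u(s+t)-u(s)\|\le\frac{2K}s\int_0^{s/2}\|u(s+t-r)-u(s-r)\|\,dr\to0\qquad(t\to0+),
\]
because translation is continuous in the Bochner space $L^1$ on bounded intervals.
\end{proof}

The factor $\nu^r$ with $r>0$ had to be split off, so the argument says nothing at $s=0$. It does provide many good vectors. Put
\[
I=\{g\in L^1(\omega):\ \nu^t*g\to g\text{ in norm as }t\to0+\}.
\]
Strong continuity at $0$ means $I=L^1(\omega)$.

\begin{corollary}\label{cor:I}
The set $I$ is a closed ideal of $L^1(\omega)$, and $\nu^s*L^1(\omega)\subset I$ for all $s>0$.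
\end{corollary}

\begin{proof}
$I$ is a subspace, it is closed because $\|\nu^t\|$ is bounded for $0\le t\le1$, and it is an ideal because $j_t*(g*f)=(j_t*g)*f$. The second claim is Lemma~\ref{lem:positive}.
\end{proof}

\begin{corollary}\label{cor:idem}
For fixed $s>0$ and $g\in L^1(\omega)$, $\|j_s*j_t*g-j_t*g\|\to0$ as $t\to0+$.
\end{corollary}

\begin{proof}
Expanding, $j_s*j_t=\delta_0-\nu^s-\nu^t+\nu^{s+t}=j_t+(j_s-j_{s+t})$, and $j_{s+t}*g\to j_s*g$ by Lemma~\ref{lem:positive}.
\end{proof}

Corollary~\ref{cor:idem} is the main tool: for $t$ much smaller than $s$, the part $j_t*g$ that may have escaped is almost unchanged by a second convolution with $j_s$. In the next two sections we show, in two different ways, that such a convolution must shrink it.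

\section{Below the constant 2}\label{sec:two}

By Lemma~\ref{lem:local}, for small $t$ the function $\nu^t*h$ consists of an almost perfect copy of $h$ on a long interval and of a remainder $-j_t*h$ located far out. The two pieces are nearly disjoint, so $\|\nu^t*h\|\approx\|h\|+\|j_t*h\|$. Hence a bound $N(t)\approx q<2$ forces $\|j_t*h\|\lesssim(q-1)\|h\|$ with $q-1<1$, and the near-idempotence of Corollary~\ref{cor:idem} then forces $j_t*h\to0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Choose $t_i\to0+$ with $N(t_i)\to q=\liminf_{t\to0+}N(t)<2$.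

\emph{Claim: $\limsup_i\|j_{t_i}*h\|\le(q-1)\|h\|$ for $h\in L^1(\omega)$.} Let $\varepsilon>0$ and take $X$ with $\|1_{(X,\infty)}h\|<\varepsilon$. By Lemma~\ref{lem:local}, $\|1_{[0,X]}(j_{t_i}*h)\|\to0$ and $\|1_{[0,X]}(\nu^{t_i}*h)\|\to\|1_{[0,X]}h\|$. So, as $i\to\infty$,
\begin{align*}
\|j_{t_i}*h\|&\le\|1_{[0,X]}(j_{t_i}*h)\|+\|1_{(X,\infty)}(\nu^{t_i}*h)\|+\|1_{(X,\infty)}h\|\\
&\le o(1)+\big(\|\nu^{t_i}*h\|-\|1_{[0,X]}(\nu^{t_i}*h)\|\big)+\varepsilon\\
&\le o(1)+N(t_i)\|h\|-\|1_{[0,X]}h\|+\varepsilon\\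
&\le o(1)+(N(t_i)-1)\|h\|+2\varepsilon .
\end{align*}
This proves the claim. Applied to some $h\ne0$, it shows that $q\ge1$.

Let $g\in L^1(\omega)$ and $\ell=\limsup_i\|j_{t_i}*g\|<\infty$. For fixed $s>0$, Corollary~\ref{cor:idem} and the claim with $h=j_s*g$ give
\[
\ell=\limsup_i\|j_{t_i}*j_s*g\|\le(q-1)\|j_s*g\| .
\]
Put $s=t_m$ and take the upper limit over $m$: $\ell\le(q-1)\ell$. As $0\le q-1<1$, $\ell=0$, that is, $\nu^{t_i}*g\to g$. Now $\nu^{t_i}*g\in I$ and $I$ is closed (Corollary~\ref{cor:I}), so $g\in I$. This proves the first statement.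

\emph{The condition $\|\Phi\|\,\omega_1(0)<2$.} We show that
\begin{equation}\label{eq:N}
N(t)\le\|\Phi\|\,\omega_1(t)\qquad(t\ge0).
\end{equation}
The point is to have $\|\Phi\|$ here rather than $\|\widetilde\Phi\|$. Let $e_n=n1_{[0,1/n]}$. For $h\in C_0(1/\omega_1)$ we have $\langle h,\delta_t*e_n\rangle=n\int_t^{t+1/n}h\to h(t)$, so $\delta_t*e_n\to\delta_t$ weak$^*$ in $M(\omega_1)$, and therefore $\Phi(\delta_t*e_n)\to\nu^t$ weak$^*$ in $M(\omega)$. Let $g\in C_c((0,\infty))$. As $g(x-\cdot)\in C_0(1/\omega)$ for each $x$, it follows that $\Phi(\delta_t*e_n)*g\to\nu^t*g$ pointwise. By Fatou's lemma,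
\[
\|\nu^t*g\|\le\liminf_n\|\Phi(\delta_t*e_n)*g\|\le\liminf_n\|\Phi\|\,\|\delta_t*e_n\|_{\omega_1}\|g\|=\|\Phi\|\,\omega_1(t)\,\|g\|,
\]
since $\|\delta_t*e_n\|_{\omega_1}=n\int_t^{t+1/n}\omega_1\to\omega_1(t)$ by right continuity of $\omega_1$. By density of $C_c((0,\infty))$, \eqref{eq:N} follows. Since $\omega_1(t)\to\omega_1(0)$ as $t\to0+$, we get $\liminf_{t\to0+}N(t)\le\|\Phi\|\,\omega_1(0)<2$.

\emph{Sharpness.} For the homomorphism of Theorem~\ref{thm:A}, $N(t)\le\|\nu^t\|=2^{1-t}$ for $0<t\le1$, so $\liminf_{t\to0+}N(t)\le2$; also $\|\Phi\|\le2$ and $\omega_1(0)=1$. Yet strong continuity fails. (By what has been proved, $\liminf_{t\to0+}N(t)=2$ and $\|\Phi\|\,\omega_1(0)=2$ there.)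
\end{proof}

\begin{example}\label{ex:positive}
Let $\omega_1=\omega_2\equiv1$ and let all $\nu^t$ be positive. Then strong continuity holds. Indeed $m(t)=\|\nu^t\|=\nu^t(\mathbb R^+)$ satisfies $m(s+t)=m(s)m(t)$. If $m(1)=0$, then $m(1/n)^n=0$, so $\nu^{1/n}=0$ for all $n$, contradicting $\nu^{1/n}\to\delta_0$ weak$^*$. So $m(1)>0$, and $N(1/n)\le m(1/n)=m(1)^{1/n}\to1<2$.
\end{example}

\section{Only the growth at infinity matters}\label{sec:Omega}

There is a second way to exploit $j_t*g\approx j_s*j_t*g$. If $j_t*g_1$ lives far out, then convolving it with a fixed $k$ translates it from positions $x$ near infinity. Such a translation by $y$ multiplies the norm by $\omega(x+y)/\omega(x)$, asymptotically at most $\Omega(y)$, instead of $\omega(y)$.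

\begin{proof}[Proof of Theorem~\ref{thm:C}]
The function $\Omega$ is Borel: it is the limit as $n\to\infty$ of $\sup_{x\ge n}\omega(x+y)/\omega(x)$, and since $x\mapsto\omega(x+y)/\omega(x)$ is right continuous, this supremum may be taken over rational $x\ge n$. Since $\Omega\le\omega$, the condition is necessary. For sufficiency put $L(g)=\limsup_{t\to0+}\|j_t*g\|$, which is finite.

\emph{Claim: for $g_1,g_2\in L^1(\omega)$ and $s>0$,}
\begin{equation}\label{eq:L}
L(g_1*g_2)\le L(g_1)\int_0^\infty\Omega\,|j_s*g_2|\,dy .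
\end{equation}
Let $k=j_s*g_2$. By Corollary~\ref{cor:idem}, applied to $g_1*g_2$, we have $j_t*(g_1*g_2)=(j_t*g_1)*k+o(1)$ in norm as $t\to0+$. Put
\[
\psi(x)=\int_0^\infty\frac{\omega(x+y)}{\omega(x)}\,|k(y)|\,dy .
\]
Then $\psi\le\|k\|$, and
\begin{align*}
\|(j_t*g_1)*k\|&\le\int_0^\infty\!\!\int_0^\infty|(j_t*g_1)(x)|\,|k(y)|\,\omega(x+y)\,dy\,dx=\int_0^\infty|j_t*g_1|\,\omega\,\psi\,dx\\
&\le\|k\|\,\|1_{[0,X]}(j_t*g_1)\|+\sup_{x\ge X}\psi(x)\,\|j_t*g_1\| .
\end{align*}
As $t\to0+$, the first term tends to $0$ by Lemma~\ref{lem:local}. Letting then $X\to\infty$, we get $L(g_1*g_2)\le L(g_1)\limsup_{x\to\infty}\psi(x)$. Choose $x_n\to\infty$ with $\psi(x_n)\to\limsup_{x\to\infty}\psi(x)$. The integrands of $\psi(x_n)$ are dominated by $\omega|k|\in L^1(\mathbb R^+)$, so the reverse Fatou lemma gives $\lim_n\psi(x_n)\le\int\Omega|k|$. This proves \eqref{eq:L}.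

Suppose that $\int\Omega\,|j_s*g_2|\to0$ as $s\to0+$ for all $g_2\in L^1(\omega)$. Then \eqref{eq:L} gives $L(g_1*g_2)=0$, so $g_1*g_2\in I$ for all $g_1,g_2$. Such products are dense in $L^1(\omega)$: translation is strongly continuous at $0$ on $L^1(\omega)$ (clear on $C_c((0,\infty))$, and $\|\delta_t*g\|\le\omega(t)\|g\|$ with $\omega$ bounded near $0$), so $g*e_n\to g$ for $e_n=n1_{[0,1/n]}$. As $I$ is closed, $I=L^1(\omega)$.

Finally let $\Omega/\omega\to0$ at infinity and put $K=\sup_{0\le s\le1}\|\nu^s\|$. For $0<s\le1$ and $g\in L^1(\omega)$,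
\[
\int_0^\infty\Omega\,|j_s*g|\le\|1_{[0,X]}(j_s*g)\|+\sup_{y>X}\frac{\Omega(y)}{\omega(y)}\,(1+K)\|g\| .
\]
Let $s\to0+$, using Lemma~\ref{lem:local}, and then $X\to\infty$. The left side tends to $0$ as $s\to0+$, so the criterion is satisfied.
\end{proof}

\begin{example}\label{ex:weights}
(a) A weight is \emph{regulated} at $a>0$ if $\omega(x+a)/\omega(x)\to0$ as $x\to\infty$; an example is $\omega(x)=e^{-x^2}$. Then $\Omega(a)=0$. Since
\[
\frac{\omega(x+y)}{\omega(x)}=\frac{\omega\big((x+a)+(y-a)\big)}{\omega(x+a)}\cdot\frac{\omega(x+a)}{\omega(x)},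
\]
we get $\Omega(y)\le\Omega(y-a)\,\Omega(a)=0$ for $y\ge a$, and Theorem~\ref{thm:C} applies.

(b) For $\omega=(1+x)^\alpha$ with $\alpha>0$, and for $\omega=e^{x^\alpha}$ with $0<\alpha<1$, we have $\Omega\equiv1$ and $\omega(x)\to\infty$ as $x\to\infty$, so Theorem~\ref{thm:C} applies.

(c) For $\omega\equiv1$ we have $\Omega=\omega$. The criterion then only restates the definition, and by Theorem~\ref{thm:A} strong continuity can fail.
\end{example}

\section{Weights of exponential type}\label{sec:spec}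

In this section $\omega(x)\ge b\,e^{cx}$ and $\Omega(x)\le C\,e^{cx}$ for all $x\ge0$, as in Theorem~\ref{thm:D}. The lower bound makes
\[
\gamma_y(\mu)=\int_{\mathbb R^+}e^{(c+iy)x}\,d\mu(x)\qquad(y\in\mathbb R)
\]
multiplicative functionals on $M(\omega)$, with $|\gamma_y(\mu)|\le b^{-1}\|\mu\|$. The upper bound lets us replace, by Theorem~\ref{thm:C}, the norm of $L^1(\omega)$ by that of $L^1(e^{cx}dx)$. The latter space makes sense on the whole line, where Wiener's theorem is available.

To see what the condition means, consider the Laplace transform $\hat\mu(z)=\int e^{-zx}\,d\mu(x)$, which for $\mu\in M(\omega)$ is defined when $\operatorname{Re}z\ge-c$. The function $\hat\nu^1$ never vanishes for $\operatorname{Re}z>-c$: there $e^{-z\,\cdot}\in C_0(1/\omega)$, so $\hat\nu^{1/n}(z)\to1$, and $\hat\nu^1(z)=\hat\nu^{1/n}(z)^n\ne0$ for large $n$. On the line $\operatorname{Re}z=-c$, to which the $\gamma_y$ correspond, this argument breaks down when $e^{cx}/\omega(x)\not\to0$, because then $e^{-z\,\cdot}\notin C_0(1/\omega)$.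 Theorem~\ref{thm:D} says that zeros on this line are exactly what destroys strong continuity.

\begin{proof}[Proof of Theorem~\ref{thm:D}]
\emph{Necessity.} Suppose that $\gamma_y(\nu^1)=0$ for some $y$. Then $\gamma_y(\nu^{1/n})^n=0$, so $\gamma_y(\nu^{1/n}*g)=0$ for all $n\ge1$ and $g\in L^1(\omega)$. Take $g=1_{[0,\delta]}$ with $\delta$ so small that $\operatorname{Re}e^{(c+iy)x}>0$ on $[0,\delta]$. Then $\gamma_y(g)\ne0$ and $\|\nu^{1/n}*g-g\|\ge b\,|\gamma_y(\nu^{1/n}*g-g)|=b\,|\gamma_y(g)|>0$ for all $n$. So strong continuity fails.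

\emph{Sufficiency.} Let $Y=L^1(\mathbb R,e^{cx}dx)$ and define $\gamma_y$ on $Y$ by integrating over $\mathbb R$. Multiplication by $e^{cx}$ is an isometric isomorphism of $Y$ onto the convolution algebra $L^1(\mathbb R)$; it turns $\gamma_y(f)$ into the value at $-y$ of the Fourier transform of $e^{c\,\cdot}f$. It also carries translation invariant subspaces to translation invariant subspaces, since for $(T_af)(x)=f(x-a)$ we have $e^{cx}(T_af)(x)=e^{ca}\,T_a(e^{c\,\cdot}f)(x)$. The measures $\nu^t$ act on $Y$ by convolution, with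
\[
\|\nu^t*g\|_Y\le\int e^{cx}\,d|\nu^t|\;\|g\|_Y\le b^{-1}\|\nu^t\|\,\|g\|_Y ,
\]
hence boundedly for $0\le t\le1$. Therefore
\[
I_Y=\{g\in Y:\ \nu^t*g\to g\text{ in }Y\text{ as }t\to0+\}
\]
is a closed subspace. It is translation invariant since $\nu^t*T_ag=T_a(\nu^t*g)$. A closed translation invariant subspace of $L^1(\mathbb R)$ is an ideal, so $I_Y$ is a closed ideal of $Y$.

The set $\{g\in Y:\nu^1*g\in I_Y\}$ is likewise a closed translation invariant subspace. It contains $L^1(\omega)$: if $g\in L^1(\omega)$, then $\nu^t*\nu^1*g\to\nu^1*g$ in $L^1(\omega)$ by Lemma~\ref{lem:positive}, and $\|\cdot\|_Y\le b^{-1}\|\cdot\|$ on $L^1(\omega)$. Every bounded function with compact support in $\mathbb R$ is a translate of one supported in $\mathbb R^+$, which lies in $L^1(\omega)$. So the set contains a dense subset of $Y$, and therefore it is $Y$. In other words, $\nu^1*g\in I_Y$ for all $g\in Y$.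

Given $y\in\mathbb R$, choose $g\in Y$ with $\gamma_y(g)\ne0$. By assumption $\gamma_y(\nu^1*g)=\gamma_y(\nu^1)\gamma_y(g)\ne0$. Hence the Fourier transforms of the elements of the closed ideal of $L^1(\mathbb R)$ corresponding to $I_Y$ have no common zero. By Wiener's Tauberian theorem such an ideal is all of $L^1(\mathbb R)$, so $I_Y=Y$. Consequently, for $g\in L^1(\omega)$,
\[
\int_0^\infty\Omega\,|\nu^t*g-g|\,dx\le C\,\|\nu^t*g-g\|_Y\to0\qquad(t\to0+),
\]
and Theorem~\ref{thm:C} gives strong continuity at $0$.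
\end{proof}

\section{The dichotomy}\label{sec:dich}

\begin{proof}[Proof of Theorem~\ref{thm:E}\textup{(a)}]
Let $\omega_2\asymp e^{cx}$. Then $L^1(\omega_2)$ and $M(\omega_2)$ are the corresponding spaces for the weight $e^{cx}$, with equivalent norms. The counterexample is that of Theorem~\ref{thm:A}, transported by multiplication with exponentials.

\emph{Non-radical $\omega_1$.} Let $e^d=\lim_{t\to\infty}\omega_1(t)^{1/t}=\inf_{t>0}\omega_1(t)^{1/t}>0$. Then $\omega_1(t)\ge e^{dt}$ for all $t\ge0$ (for $t=0$ because $\omega_1(0)\ge1$). Let $\Phi_0$ be the homomorphism of Theorem~\ref{thm:A} and $(\nu_0^t)$ its semigroup, and let $\Phi$ be the composite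
\[
L^1(\omega_1)\xrightarrow{\;f\mapsto e^{d\,\cdot}f\;}L^1(\mathbb R^+)\xrightarrow{\;\Phi_0\;}L^1(\mathbb R^+)\xrightarrow{\;g\mapsto e^{-c\,\cdot}g\;}L^1(e^{cx})=L^1(\omega_2).
\]
Multiplication by an exponential respects convolution, so $\Phi$ is a continuous homomorphism. It is non-zero: for $f=1_{[0,1]}$ and $0\le x<1$, the explicit formula for $\Phi_0$ in Section~\ref{sec:counter} gives $\Phi(f)(x)=e^{-cx}2^{-x}e^{dx}$. The same formulas, with $\widetilde\Phi_0$ in place of $\Phi_0$, define a continuous homomorphism $M(\omega_1)\to M(\omega_2)$ extending $\Phi$, which by uniqueness is $\widetilde\Phi$. Hence $\nu^t=e^{dt}\,e^{-c\,\cdot}\,\nu_0^t$, and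
\[
\int e^{cx}\,d\nu^1(x)=e^{d}\,\nu_0^1(\mathbb R^+)=0 .
\]
By Theorem~\ref{thm:D}, strong continuity at $0$ fails.

\emph{Radical $\omega_1$.} Suppose that $\Phi\ne0$ and fix $z$ with $\operatorname{Re}z>-c$. Then $|e^{-zx}|/\omega_2(x)$ is at most a constant times $e^{-(c+\operatorname{Re}z)x}$, so $e^{-z\,\cdot}\in C_0(1/\omega_2)$. Write $\hat\nu^r(z)=\int e^{-zx}\,d\nu^r(x)$. Since $\|\nu^r\|_{\omega_2}\le\|\widetilde\Phi\|\,\omega_1(r)$, there is a constant $C'$ with $|\hat\nu^r(z)|\le C'\omega_1(r)$ for all $r\ge0$. For $t>0$ the semigroup law gives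
\[
|\hat\nu^t(z)|=|\hat\nu^{nt}(z)|^{1/n}\le\big(C'\omega_1(nt)\big)^{1/n}\to\Big(\lim_{r\to\infty}\omega_1(r)^{1/r}\Big)^t=0\qquad(n\to\infty).
\]
So $\hat\nu^t(z)=0$ for all $t>0$. But $\nu^t\to\delta_0$ weak$^*$ gives $\hat\nu^t(z)\to1$ as $t\to0+$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E}\textup{(b)}]
Let $\kappa$ exist. For $y,y'>0$, writing $\frac{\omega_2(x+y+y')}{\omega_2(x)}=\frac{\omega_2(x+y+y')}{\omega_2(x+y)}\cdot\frac{\omega_2(x+y)}{\omega_2(x)}$ and letting $x\to\infty$, we get $\kappa(y+y')=\kappa(y)\kappa(y')$. Moreover $\kappa$ is Borel, as the pointwise limit of $\omega_2(n+y)/\omega_2(n)$, and $0\le\kappa\le\omega_2$.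

Suppose $\kappa(y_0)=0$ for some $y_0>0$. Then $\kappa(y_0/n)^n=\kappa(y_0)=0$, so $\kappa(y_0/n)=0$ for all $n$. For $y>y_0/n$ we have $\kappa(y)=\kappa(y_0/n)\,\kappa(y-y_0/n)=0$. Hence $\kappa\equiv0$ on $(0,\infty)$. Otherwise $\log\kappa$ is a measurable additive function on $(0,\infty)$, hence linear, and $\kappa(y)=e^{cy}$ for some $c\in\mathbb R$.

On $(0,\infty)$ we have $\Omega=\kappa$. If $\kappa\equiv0$, or if $\kappa(y)=e^{cy}$ and $e^{-cx}\omega_2(x)\to\infty$, then $\Omega/\omega_2\to0$ at infinity, and Theorem~\ref{thm:C} gives strong continuity for every $\Phi$ into $L^1(\omega_2)$. If $\kappa(y)=e^{cy}$ and $e^{-cx}\omega_2(x)$ is bounded, then $\omega_2\asymp e^{cx}$, because $\omega_2(y)\ge\kappa(y)=e^{cy}$ for $y>0$ and $\omega_2(0)\ge1$. So (a), for example with $\omega_1\equiv1$, gives a $\Phi$ for which strong continuity fails.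
\end{proof}

\begin{thebibliography}{1}
\bibitem{Pedersen} Thomas Vils Pedersen, \emph{A class of weighted convolution Fr\'echet algebras}, arXiv:0909.2749 (2009).
\end{thebibliography}

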